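# A sextic form over $k[[t]]$, and a Hilbert–Kunz multiplicity that goes up under arbitrarily small perturbations

## 1. The sextic $g=uwv$ and the nearby sextics $g_e$

Let $k$ be an algebraically closed field of characteristic $2$ that is not algebraic over $\mathbb F_2$, and fix $\lambda\in k$ transcendental over $\mathbb F_2$. Signs do not matter. In $k[x,y]$ put
$$u=xy,\qquad w=x^2+\lambda xy+y^2,\qquad v=u+w=x^2+(\lambda+1)xy+y^2,\qquad g=uwv=u^2w+uw^2 .$$
This sextic sits inside a family of identities. For every power $Q\ge 2$ of $2$,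
$$uw^Q+wu^Q=uw\,(w^{Q-1}+u^{Q-1})=uw\prod_{c\in\mathbb F_Q^*}(w+cu), \tag{1}$$
because $X^{Q-1}-1=\prod_{c\in\mathbb F_Q^*}(X-c)$. The factor with $c=1$ is $v$, so $g$ divides $uw^Q+wu^Q$. Raising to the power $P=2^i$ and writing $q=PQ$, we get: $g^P$ divides $u^Pw^q+w^Pu^q$. So the one sextic $g$ gives a low-degree relation between $w^q$ and $u^q$ modulo $g^P$ at every scale $P<q$.

Now disturb this. Introduce a parameter $t$, and for $Q=2^e$ with $e\ge1$ set
$$F=w+tx^2,\qquad \Phi_e=uF^Q+wu^Q=u\,\bigl(w^Q+t^Qx^{2Q}+wu^{Q-1}\bigr)\in k[t^Q][x,y].$$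
The form $g$ still divides $\Phi_e$ modulo $t^Q$, but there is no reason for it to divide $\Phi_e$ itself. The objects on which everything turns are sextics $g_e$, very close to $g$, that do divide $\Phi_e$.

**Construction of $g_e$.** Let $h\in k[t^Q][x]$ be the second factor of $\Phi_e$ at $y=1$. The term $wu^{Q-1}$ contributes degree $Q+1<2Q$, so $h$ has degree $2Q$ with leading coefficient $1+t^Q$, a unit of $k[[t^Q]]$. Modulo $t^Q$ the homogeneous second factor is $w\prod_{c\in\mathbb F_Q^*}(w+cu)$, by (1). The quadrics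
$$w+cu=x^2+(\lambda+c)xy+y^2\qquad(c\in\mathbb F_Q)$$
are pairwise coprime, and coprime to $u$: a common zero of two of them, or of one of them and $u$, has $u=w=0$, and $xy=0$ then forces $x^2=y^2=0$. Each has two distinct zeros, since at $y=1$ its derivative is the constant $\lambda+c\ne0$. So at $y=1$ the reduction of $h$ is the product of the coprime monic polynomials $wv$, of degree $4$, and $\prod_{c\neq0,1}(w+cu)$, of degree $2Q-4$. By Hensel's lemma over the complete ring $k[[t^Q]]$,
$$h=(1+t^Q)\,G\,H,\qquad G,H\text{ monic of degrees }4,\ 2Q-4,\qquad G\equiv wv \bmod t^Q .$$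
Let $G^{\hom}$ be the homogenization of $G$ to degree $4$, and put $g_e=xy\,G^{\hom}\in k[[t^Q]][x,y]$. Since the degrees of $G$ and $H$ add up to $\deg h$, homogenizing is compatible with the product. So $g_e$ is homogeneous of degree $6$ in $x,y$ and
$$g_e\equiv g \bmod t^{Q},\qquad\qquad g_e\mid\Phi_e\ \text{ in } k[[t^Q]][x,y]. \tag{2}$$
Modulo $t$ the polynomial $G$ is $wv$, with four distinct zeros in $k$, all nonzero. By Hensel again $G$ splits over $k[[t]]$. So
$$g_e=x\,y\prod_{i=3}^{6}(x-\zeta_iy),\qquad \zeta_i\in k[[t]],$$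
and the six zeros of $g_e$ lift the six distinct zeros of $g$ in $\mathbb P^1(k)$.

**Example.** For $e=1$ we have $Q=2$, $H=1$, and everything is explicit:
$$g_1=\frac{\Phi_1}{1+t^2}=\frac{uw^2+wu^2+t^2x^5y}{1+t^2}=\frac{g+t^2x^5y}{1+t^2}.$$
The term $tx^2$ in $F$ is essential. With $F=w$ instead, (1) shows that the factor of $\Phi_e$ lifting $g$ is $g$ itself, and nothing new appears.

What are these sextics for? The rings $k[[x,y,a,b,t]]/(ab+g)$ and $k[[x,y,a,b,t]]/(ab+g_e)$ have equations that agree modulo $t^{2^e}$. We shall measure both by a Hilbert–Kunz limit with respect to a suitable ideal. The measurement is larger for $g_e$, because $g_e$ divides $\Phi_e$ exactly and $g$ only approximately. This answers a question about the behavior of Hilbert–Kunz multiplicity under perturbation.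

## 2. Hilbert–Kunz multiplicity and the perturbation inequality

Rings are Noetherian and F-finite, i.e. the Frobenius map $F\colon R\to R$ is finite. (From Section 5 on, $F$ is the quadric of Section 1.) In characteristic $p$, $I^{[q]}=(i^q\mid i\in I)$ for $q=p^m$; if $I$ is generated by $i_1,\dots,i_s$, then $I^{[q]}$ is generated by $i_1^q,\dots,i_s^q$. Lengths are written $\ell$.

**Definition.** For a local ring $(S,\mathfrak n)$ of characteristic $p$ and dimension $D$,
$$e_{HK}(S)=\lim_{q\to\infty}\frac{\ell_S(S/\mathfrak n^{[q]})}{q^{D}},$$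
and $e(S)$ is the Hilbert–Samuel multiplicity with respect to $\mathfrak n$.

**Definition.** An element $f\in\mathfrak m$ of a local ring $(R,\mathfrak m)$ is a *parameter element* if it is part of a system of parameters, i.e. $\dim R/(f)=\dim R-1$. If $f$ is a parameter element, then so is $f+\epsilon$ for all $\epsilon\in\mathfrak m^N$, once $N$ is large enough.

**Example.** If $S=k[[X_1,\dots,X_D]]$, then $\ell(S/\mathfrak n^{[q]})=q^D$ and $e_{HK}(S)=1$.

**Example.** Let $S=k[[a,b,z]]/(ab+z^N)$, of dimension $2$, in any characteristic $p$. Put $B=k[z]/(z^q)$. Then $B[a,b]/(ab+z^N)$ is $B$-free on $a^i$ $(i\ge0)$ and $b^i$ $(i\ge1)$. In the component of $a^i$, $0<i<q$, the ideal $(a^q,b^q)$ is generated by $a^qb^{q-i}=\pm z^{N(q-i)}a^i$; similarly for $b^i$. In the component of $1$ it is generated by $a^qb^q=\pm z^{Nq}=0$, and for $i\ge q$ it is everything. Hence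
$$\ell(S/\mathfrak n^{[q]})=2\sum_{n=1}^{q-1}\min(Nn,q)+q,\qquad e_{HK}(S)=2\int_0^1\min(Ns,1)\,ds=2-\frac1N .$$
For $k[[a,b,z]]/(ab)$ the length is $q(2q-1)$ and $e_{HK}=2$. So perturbing $ab$ to $ab+z^N$ makes $e_{HK}$ drop slightly. We shall reuse this computation with a more interesting $B$.

Srinivas and Trivedi proved that for a local ring $(R,\mathfrak m,k)$ and a parameter element $f\in\mathfrak m$ there is $N$ with $e(R/(f))\ge e(R/(f+\epsilon))$ for all $\epsilon\in\mathfrak m^N$. The corresponding question for $e_{HK}$ is taken from Thomas Polstra and Ilya Smirnov, "Continuity of Hilbert-Kunz multiplicity and F-signature", arXiv:1707.04366 (2017).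

**Question.** Let $(R,\mathfrak m,k)$ be local of prime characteristic $p$ and $f\in\mathfrak m$ a parameter element. Is there $N$ such that $e_{HK}(R/(f))\ge e_{HK}(R/(f+\epsilon))$ for all $\epsilon\in\mathfrak m^N$?

The answer is no, even for regular $R$.

**Theorem.** Let $k$ be an algebraically closed field of characteristic $2$ that is not algebraic over $\mathbb F_2$, let $d\ge5$, and let $R=k[[X_1,\dots,X_d]]$ with maximal ideal $\mathfrak m$. There are parameter elements $\varphi,\varphi_e\in\mathfrak m$ ($e\ge1$) such that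
$$\varphi_e-\varphi\in\mathfrak m^{2^{e-1}},\qquad e_{HK}(R/(\varphi_e))\ \ge\ e_{HK}(R/(\varphi))+\tfrac{8}{21}\,8^{-e}\qquad\text{for all }e\ge1 .$$
Hence no $N$ as in the Question exists for $(R,\varphi)$. Moreover $\varphi$ and all $\varphi_e$ are prime elements.

**Complement.** If $\dim R\le2$, the answer to the Question is yes.

The ring $R$ in the Theorem is F-finite because $k$ is perfect. Nothing is claimed about dimensions $3$ and $4$, or about counterexamples in other characteristics.

One tool is used several times.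

**Associativity formula (Monsky).** For a finite module $M$ over a local ring $(S,\mathfrak n)$ of characteristic $p$ and dimension $D$,
$$\lim_{q\to\infty}q^{-D}\,\ell(M/\mathfrak n^{[q]}M)=\sum_{\dim S/\mathfrak p=D}\ell(M_{\mathfrak p})\,e_{HK}(S/\mathfrak p). \tag{3}$$

There is the same formula for Hilbert–Samuel multiplicity. For $D=1$ it reads $\lim_j j^{-1}\ell(M/\mathfrak n^jM)=\sum\ell(M_{\mathfrak p})\,e(S/\mathfrak p)$.

## 3. Dimension at most two

Here $p$ is arbitrary, and we prove the Complement. If $\dim R=0$ there are no parameter elements.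

**Dimension one.** The ideal $(f)$ is $\mathfrak m$-primary, hence so is $f\mathfrak m$, and there is $N$ with $\mathfrak m^N\subset f\mathfrak m$. For $\epsilon\in\mathfrak m^N$ write $\epsilon=fc$ with $c\in\mathfrak m$. Then $f+\epsilon=f(1+c)$ generates the same ideal as $f$.

**Dimension two.** For $N$ large, $R/(f)$ and $R/(f+\epsilon)$ are one-dimensional. By the theorem of Srinivas and Trivedi it suffices to prove that $e_{HK}(S)=e(S)$ for every one-dimensional F-finite local ring $(S,\mathfrak n)$. By the associativity formulas for both invariants, applied to $M=S$, we may assume that $S$ is a domain. Its normalization $\bar S$ is finite over $S$, because F-finite rings are excellent. It is a semilocal Dedekind domain, hence a PID, and it has rank $1$ over $S$. So $\mathfrak n\bar S=c\bar S$ with $c$ a nonzerodivisor, and $\mathfrak n^{[q]}\bar S=c^q\bar S$, $\mathfrak n^j\bar S=c^j\bar S$. Since $c$ is a nonzerodivisor, $\ell_S(\bar S/c^j\bar S)=j\,\ell_S(\bar S/c\bar S)$. Applying associativity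 to the rank one module $\bar S$,
$$e_{HK}(S)=\lim_q q^{-1}\ell_S(\bar S/c^q\bar S)=\ell_S(\bar S/c\bar S)=\lim_j j^{-1}\ell_S(\bar S/c^j\bar S)=e(S).$$
This proves the Complement. $\square$

## 4. Fixed-$q$ comparison, and where it stops

The natural first attempt in higher dimension is to fix $q$. If $\mathfrak m$ has $s$ generators, then $\mathfrak m^{s(q-1)+1}\subset\mathfrak m^{[q]}$ by the pigeonhole principle. So for $\epsilon\in\mathfrak m^{s(q-1)+1}$ we have $(f+\epsilon)+\mathfrak m^{[q]}=(f)+\mathfrak m^{[q]}$, and the two lengths at level $q$ are equal. At each fixed $q$, therefore, nothing changes near $f$. But the required $N$ grows with $q$, whereas the Question fixes $N$ and lets $q\to\infty$.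

Suppose we could even make this uniform, in the form: for each $\eta>0$ there is $N$ with $e_{HK}(R/(f+\epsilon))\le e_{HK}(R/(f))+\eta$ for all $\epsilon\in\mathfrak m^N$. For an integer-valued invariant, such as $e$, taking $\eta=\frac12$ would finish. But $e_{HK}$ takes values like $2-\frac1N$, and the argument ends here: increases that tend to $0$ are not excluded. The Theorem exhibits such increases, at least $\frac8{21}8^{-e}$ for a perturbation in $\mathfrak m^{2^{e-1}}$.

To detect an increase of this size we must control all large $q$ for one fixed $\epsilon$. The identity (1) lives at all scales $P<q$ simultaneously, and that makes such control possible. From now on $k,\lambda,u,w,v,g,F,\Phi_e,g_e$ are as in Section 1, $p=2$, and $q$ denotes a power of $2$. We write $(c)_+=\max(c,0)$. All rings have residue field $k$ where needed, so lengths are $k$-dimensions.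

## 5. From an $\mathfrak m$-primary ideal to the maximal ideal, by a norm

The computations take place in $T=k[[x,y,a,b,t]]$, with
$$f=ab+g,\qquad f_e=ab+g_e,\qquad J=(u,F,a,b,t^2)\subset T .$$
We can control the lengths of $T/(f,J^{[q]})$. But $J$ is not the maximal ideal of $T$, while the Question is about maximal ideals. The remedy is a regular subring $A\subset T$ whose maximal ideal generates $J$.

**Step 1: the subring $A$.** *Purpose: make $J$ the extension of a maximal ideal.* Let
$$U=xy,\quad V=y^2+(1+t)x^2=F+\lambda U,\quad \alpha=a+xU,\quad \beta=b+tU,\quad A=k[[U,V,\alpha,\beta,t^2]]\subset T .$$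
The elements $U,V,\alpha,\beta,t^2$ generate $J$. (The corrections $xU$ and $tU$ play no role until Section 12, where they make norms prime.) The ring
$$T/J=k[[x,y,t]]/\bigl(xy,\;y^2+(1+t)x^2,\;t^2\bigr)$$
has finite length: multiplying the second relation by $x$ gives $(1+t)x^3=0$, so $x^3=0$; multiplying by $y$ gives $y^3=0$. By Nakayama's lemma over a complete ring, $T$ is finite over the image of the power series ring in five variables mapping to $U,V,\alpha,\beta,t^2$. That image has dimension $5$, so the map from the five-dimensional domain is injective, and $A$ is a power series ring in five variables. As $T$ is Cohen–Macaulay and finite over the regular local ring $A$, it is free over $A$ (Auslander–Buchsbaum). Put $R=A$ and $\mathfrak m=\mathfrak m_A$, so that $\mathfrak mT=J$.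

**Step 2: the elements $\varphi,\varphi_e$.** *Purpose: transport $f,f_e$ to $A$.* For $h\in T$ let $N(h)=N_{T/A}(h)\in A$ be the determinant of multiplication by $h$ on the free $A$-module $T$. For example, $N_{k[[x]]/k[[x^2]]}(c+c'x)=c^2-c'^2x^2$ for $c,c'\in k[[x^2]]$. Put
$$\varphi=N(f),\qquad \varphi_e=N(f_e).$$
They are nonzero, because $f,f_e\neq0$ in the domain $T$ act injectively. They lie in $\mathfrak m$: since $g$ and $g_e$ are multiples of $u$, we have $f,f_e\in J=\mathfrak mT$, so the matrices have entries in $\mathfrak m$. Nonzero elements of $\mathfrak m$ in the domain $A$ are parameter elements. Finally, by (2),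
$$f_e-f=g_e-g\in t^{2^e}T=(t^2)^{2^{e-1}}T\subset\mathfrak m^{2^{e-1}}T,$$
so the two matrices agree modulo $\mathfrak m^{2^{e-1}}$, and so do their determinants: $\varphi_e-\varphi\in\mathfrak m^{2^{e-1}}$.

**Step 3: the multiplicity computed on $T$.** *Purpose: express $e_{HK}(R/(\varphi))$ through $J$.* Let $\hat f\in\{f,f_e\}$ and $S_0=A/(N(\hat f))$, of dimension $4$. By Cayley–Hamilton, $\hat f$ satisfies its characteristic polynomial, whose constant term is $\pm N(\hat f)$; so $N(\hat f)\in\hat fT$, and $T/\hat f$ is a finite $S_0$-module. For a height one prime $\mathfrak p$ of $A$, the ring $A_{\mathfrak p}$ is a DVR, and the cokernel of a square matrix over a DVR has length equal to the valuation of its determinant. Therefore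
$$\ell_{A_{\mathfrak p}}\bigl((T/\hat f)_{\mathfrak p}\bigr)=v_{\mathfrak p}(N(\hat f))=\ell\bigl((S_0)_{\mathfrak p}\bigr).$$
So the right-hand side of (3) is the same for the $S_0$-modules $S_0$ and $T/\hat f$. Since $\mathfrak m^{[q]}T=J^{[q]}$ and the residue fields of $A$ and $T$ agree,
$$e_{HK}\bigl(R/(N(\hat f))\bigr)=\lim_{q}q^{-4}\,\ell\bigl(T/(\hat f,J^{[q]})\bigr). \tag{4}$$

## 6. From lengths to modules of relations

Throughout, $\hat g\in\{g,g_e\}$ and $\hat f=ab+\hat g$. For $\nu\ge1$ let $A_\nu=k[t]/(t^\nu)$ and $S=A_\nu[x,y]$, graded by degree in $x,y$; the form $g_e$ is read modulo $t^\nu$.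

**Step 1: eliminate $a$ and $b$.** *Purpose: reduce to powers of $\hat g$, as in the example of Section 2.* Take $\nu=2q$ and $B=A_{2q}[x,y]/(F^q,u^q)$. Modulo $t$ the forms $F^q,u^q$ of degree $2q$ become $w^q,u^q$, which are coprime. So in each degree the complex $0\to S_{D-4q}\to S_{D-2q}^2\to S_D$ of free $A_{2q}$-modules is exact modulo $t$ except at $S_D$, and stays so over the Artinian ring $A_{2q}$, with free cokernel. Thus $B$ is $A_{2q}$-free of rank $4q^2$ and vanishes in large degree; in particular $x,y$ are nilpotent in $B$, and $\ell(B)=8q^3$. Since $J^{[q]}=(u^q,F^q,a^q,b^q,t^{2q})$ and all variables are nilpotent in the quotient, polynomial and power series quotients agree: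
$$T/(\hat f,J^{[q]})=B[a,b]/(ab+\hat g,a^q,b^q).$$
The ring $B[a,b]/(ab+\hat g)$ is $B$-free on $a^i$ ($i\ge0$) and $b^i$ ($i\ge1$), graded by $\deg a=1=-\deg b$. In the component of $a^i$ with $0<i<q$, the ideal $(a^q,b^q)$ consists of the multiples of $a^qb^{q-i}=\hat g^{q-i}a^i$ and of $b^qa^{q+i}=\hat g^qa^i$, so it is $\hat g^{q-i}B\,a^i$. Likewise for $b^i$. For $i=0$ it is $\hat g^qB$, and for $i\ge q$ it is everything. Hence
$$\ell\bigl(T/(\hat f,J^{[q]})\bigr)=2\sum_{n=1}^{q-1}L_n(\hat g)+L_q(\hat g),\qquad L_n(\hat g)=\ell(B/\hat g^nB),\qquad 0\le L_q\le8q^3. \tag{5}$$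

**Step 2: modules of relations.** *Purpose: isolate the part of $L_n$ that depends on $\hat g$.* Fix $q$, let $1\le n<q$, let $\nu$ be arbitrary, and put
$$K_j=K_j(\hat g,n,\nu)=\{(\mathcal A,\mathcal B)\in S_j^2:\ \mathcal AF^q+\mathcal Bu^q\in\hat g^nS\}.$$
Since $\hat g\ne0$ modulo $t$, $\hat g^n$ is a nonzerodivisor on $S$: if $\hat g^nt^is'=0$ with $i<\nu$ and $s'\ne0$ modulo $t$, then $\hat g^ns'\in t^{\nu-i}S$ vanishes modulo $t$, contradicting that $k[x,y]$ is a domain. So $\ell(S_D/\hat g^nS_{D-6n})$ does not depend on $\hat g$. For $\nu=2q$ the exact sequence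
$$0\to K_{D-2q}\to S_{D-2q}^2\xrightarrow{(F^q,\,u^q)}S_D/\hat g^nS_{D-6n}\to(B/\hat g^nB)_D\to0$$
shows that
$$L_n(g_e)-L_n(g)=\sum_{j\ge0}\Delta_j,\qquad \Delta_j=\ell K_j(g_e,n,2q)-\ell K_j(g,n,2q), \tag{6}$$
a finite sum, since both quotients $(B/\hat g^nB)_D$ vanish for large $D$. So a larger multiplicity means more relations.

**The smallest case.** Take $q=2$, $n=1$, $\nu=4$, $j=2$, and consider the pair $(u,w)$. Since $F^2=w^2+t^2x^4$,
$$uF^2+wu^2=g+t^2x^5y=(1+t^2)\,g_1 .$$
So $A_4\cdot(u,w)\subset K_2(g_1,1,4)$, a submodule of length $4$. For $g$ the pair is a relation only modulo $t^2$. Can it be corrected modulo $t^3$, replacing $(u,w)$ by $(u,w)+t^2(\mathcal A,\mathcal B)$ with quadrics $\mathcal A,\mathcal B$ over $k$? We would need $x^5y+\mathcal Aw^2+\mathcal Bu^2\in(g)$. As $g=u^2w+uw^2\in(u^2,w^2)$, this would give $x^5y\in(u^2,w^2)=(x^2y^2,\,x^4+y^4)$. Modulo $x^2y^2$, sextic forms have basis $x^6,x^5y,xy^5,y^6$, and the ideal is spanned by $x^6$, $x^5y+xy^5$, $y^6$. So $x^5y$ is not in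 it, and the correction is impossible.

This is the mechanism. A relation that exists for $g$ modulo $t^q$ does not persist beyond $t^q$, while for $g_e$ it persists up to $t^{2q}$ at one scale. The rest of the proof does this for all $n$ and all large $q$. We need exact lengths for $g$ and lower bounds for $g_e$, and for these a geometric description of $K_j$.

## 7. Rank two bundles on $\mathbb P^1_{A_\nu}$

Recall that on $\mathbb P^1_{A_\nu}$ we have $H^0(\mathcal O(m))=S_m$, free of rank $(m+1)_+$ over $A_\nu$, that $H^1(\mathcal O(m))$ is free of rank $(-m-1)_+$, and that $H^2=0$.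

**Step 1: the bundle.** *Purpose: write $K_j$ as global sections.* Fix $1\le n<q$, $\nu$, $\hat g$. Let $z_1=(0:1)$ and $z_2=(1:0)$ be the zeros of $u$, and let $z_3,z_4$ (resp. $z_5,z_6$) in $\mathbb P^1(A_\nu)$ be the zeros of $\hat g$ lifting those of $w$ (resp. $v$). With $l_1=x$, $l_2=y$ and $l_i=x-\zeta_iy$ for $i\ge3$ we have $\hat g=\prod l_i$. Put $Z_i=V(l_i^n)\subset\mathbb P^1_{A_\nu}$. The $Z_i$ are pairwise disjoint, since the $z_i$ are distinct modulo $t$, and finite flat of degree $n$ over $A_\nu$. For $i\ge3$, $u(z_i)=\zeta_i$ is a unit, and we put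
$$\rho_i=(F/u)(z_i)^q\in A_\nu,\qquad \rho_i\equiv c_i \bmod t,\qquad c_3=c_4=0,\quad c_5=c_6=1,$$
because $w=0$ at the first two points and $w=u$ at the zeros of $v$. Define $E$ by
$$0\to E\to\mathcal O^2\to\bigoplus_{i=1}^{6}\mathcal O_{Z_i}\to0,\qquad (\mathcal A,\mathcal B)\mapsto\ \mathcal A|_{Z_i}\ (i=1,2),\quad (\rho_i\mathcal A+\mathcal B)|_{Z_i}\ (i\ge3).$$
$E$ is locally free of rank $2$. A local basis (with $l_i$ divided by an invertible linear form) is
$$(0,1),\ (l_i^n,0)\quad\text{at } z_i,\ i=1,2;\qquad (1,\rho_i),\ (0,l_i^n)\quad\text{at } z_i,\ i\ge3. \tag{7}$$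
So $\det E\subset\det\mathcal O^2=\mathcal O$ is the ideal sheaf of $\prod l_i^n$, i.e. $\det E\cong\mathcal O(-6n)$. As the $\mathcal O_{Z_i}$ are flat over $A_\nu$, the formation of $E$ commutes with reduction $A_\nu\to A_\mu$ for $\mu\le\nu$.

**Step 2: $K_j=H^0(E(j))$.** For $i\ne i'$, $l_{i'}$ is a nonzerodivisor on $S/l_i^n$: this module is filtered with quotients $S/l_i$ (up to shift), a polynomial ring in one variable over $A_\nu$ in which $l_{i'}$ is a unit times the variable. Dividing out one factor after another, $\hat g^n\mid H$ iff $l_i^n\mid H$ for all $i$. For a form $H$, $l_i^n\mid H$ iff $H|_{Z_i}=0$: the latter says that $m^sH\in(l_i^n)$ for some $s$, where $m$ is another $l_{i'}$, and $m$ is a nonzerodivisor on $S/l_i^n$.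

Now let $H=\mathcal AF^q+\mathcal Bu^q$. For $i\ge3$, $u$ is a unit on $Z_i$. The function $F/u-(F/u)(z_i)$ vanishes along $z_i$, so its $q$-th power $(F/u)^q-\rho_i$ lies in $(l_i^q)\subset(l_i^n)$. Hence $H|_{Z_i}=u^q(\rho_i\mathcal A+\mathcal B)|_{Z_i}$. For $i=1,2$, $u^q=0$ on $Z_i$, and $F$ is a unit there, with values $1$ and $1+t$ at $z_1,z_2$; so $H|_{Z_i}=0$ iff $\mathcal A|_{Z_i}=0$. These are the conditions defining $E$.

**Step 3: cohomology as a matrix.** *Purpose: a formula that trades $K_j$ for $H^1$.* Put $C_j=H^1(E(j))$. For $j\ge-1$ we have $H^1(\mathcal O(j))=0$, so $K_j$ and $C_j$ are the kernel and cokernel of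
$$\Psi\colon S_j^2\to\bigoplus_iH^0(\mathcal O_{Z_i}(j)),$$
a map of free $A_\nu$-modules of ranks $2(j+1)$ and $6n$. Hence
$$\ell K_j=\nu\bigl(2(j+1)-6n\bigr)+\ell C_j\quad(j\ge-1),\qquad \Delta_j=\ell C_j(g_e,n,2q)-\ell C_j(g,n,2q). \tag{8}$$
Two facts will be used, for $j\ge-1$ and $\mu\le\nu$.

**(a)** $C_j(\nu)/t^\mu C_j(\nu)=C_j(\mu)$, since cokernels commute with base change. Also $\{\xi\in K_j(\nu):t^\mu\xi=0\}\cong K_j(\mu)$: the elements of a free $A_\nu$-module killed by $t^\mu$ are $t^{\nu-\mu}m$ with $m$ unique modulo $t^\mu$, and $\Psi(t^{\nu-\mu}m)=0$ iff $\Psi(m)\equiv0$ modulo $t^\mu$. Therefore $\ell C_j(\nu)\ge\ell C_j(\mu)$ and $\ell K_j(\nu)\ge\ell K_j(\mu)$, with equality if $t^\mu$ kills $C_j(\nu)$, resp. $K_j(\nu)$.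

**(b)** Multiplication by $x$ is injective $K_j\to K_{j+1}$. The map $(x,y)\colon C_j^2\to C_{j+1}$ is surjective, by the Koszul sequence $0\to E(j-1)\to E(j)^2\to E(j+1)\to0$ and $H^2=0$.

## 8. Tiles and explicit splittings of $E$

If $E$ splits as a sum of line bundles, all lengths are known. A splitting comes from one nowhere vanishing section, and (1) supplies the sections. Which scale $P$ to use depends on $n$.

**Tiles.** For $P=2^i$, $i\ge0$, let $\mathcal I_P=\{n\in\mathbb Z:\ 2P/3<n<4P/3\}$. As $2P/3$ is never an integer, each integer $n\ge1$ lies in exactly one tile. The first tiles are $\{1\}$, $\{2\}$, $\{3,4,5\}$, $\{6,\dots,10\}$. For $n\in\mathcal I_P$ put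
$$r=|n-P|,\quad r'=(n-P)_+,\quad \delta=P-3r\ge1,\quad d_0=2P+6r',\quad d_1=6n-d_0 .$$
If $n\ge P$, then $d_0=6n-4P$ and $\delta=4P-3n$; if $n<P$, then $d_0=2P$ and $\delta=3n-2P$. In both cases
$$d_0=3n-\delta,\qquad d_1=3n+\delta .$$
If $n<q$, then $P\le q$, because $P\ge2q$ would give $n>4q/3$. For instance, on $\mathcal I_4$ the values of $\delta$ are $1,4,1$.

**Lemma 1.** Let $n\in\mathcal I_P$, and let $\hat\sigma\in H^0(E(d_0))$ reduce modulo $t$ to $\sigma_0=g^{r'}(u^P,w^P)$. Then $E\cong\mathcal O(-d_0)\oplus\mathcal O(-d_1)$. Hence, for $j\ge-1$,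
$$\ell K_j=\nu\bigl[(j-d_0+1)_++(j-d_1+1)_+\bigr],\qquad \ell C_j=\nu\bigl[(d_0-j-1)_++(d_1-j-1)_+\bigr].$$

*Proof.* First we check that $\sigma_0$ vanishes nowhere as a section of the closed fiber of $E(d_0)$. Away from the $z_i$ this holds because $u,w$ are coprime and $g$ is invertible. At $z_i$, $i\ge3$, since $c_i\in\{0,1\}$,
$$\sigma_0=g^{r'}u^P\,(1,c_i)+g^{r'}\bigl(0,(w+c_iu)^P\bigr),$$
where $u$ is a unit and $w+c_iu\in\{w,v\}$ has a simple zero at $z_i$. In the basis (7): if $r'=0$, the coefficient $u^P$ of $(1,c_i)$ is a unit; if $r'>0$, the coefficient $g^{r'}(w+c_iu)^P/l_i^n$ of $(0,l_i^n)$ is a unit, since $n=P+r'$. At $z_1,z_2$, $w$ is a unit: if $r'=0$, the coefficient $w^P$ of $(0,1)$ is a unit; if $r'>0$, the coefficient $g^{r'}u^P/l_i^n$ of $(l_i^n,0)$ is a unit, since $u$ has a simple zero there.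

By Nakayama's lemma $\hat\sigma$ is locally part of a basis of $E(d_0)$. So it defines a subbundle $\mathcal O(-d_0)\subset E$ with line bundle quotient $\det E\otimes\mathcal O(d_0)\cong\mathcal O(-6n+d_0)=\mathcal O(-d_1)$. The extension splits because its class lies in $H^1(\mathcal O(d_1-d_0))=H^1(\mathcal O(2\delta))=0$. The lengths are those of the cohomology of $\mathcal O(j-d_0)\oplus\mathcal O(j-d_1)$. $\square$

**Lemma 2.** Let $Q=2^e\le q$, $e\ge1$, $P_e=q/Q$, and $1\le n<q$, $n\in\mathcal I_P$. A section $\hat\sigma$ as in Lemma 1 exists in each of the following cases: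

1. $P=q$; any $\nu$; $\hat g\in\{g,g_e\}$.
2. $P<q$, $\nu=q$, $\hat g=g$.
3. $P_e\le P<q$, $\nu=q$, $\hat g=g_e$.
4. $P=P_e$; any $\nu$; $\hat g=g_e$.

*Proof.* Recall $H^0(E(d_0))=K_{d_0}$.

Case 1. Here $n<P$, so $r'=0$ and $d_0=2q$. Take $\hat\sigma=(u^q,F^q)$. It lies in $K_{2q}$, since $u^qF^q+F^qu^q=0$, and reduces to $(u^q,w^q)$.

In the other cases take $\hat\sigma=\hat g^{\,r'}(u^P,w^P)$, which reduces to $\sigma_0$. As $n\le P+r'$, it lies in $K_{d_0}$ as soon as $\hat g^P\mid u^PF^q+w^Pu^q$.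

Case 2. Over $A_q$, $F^q=w^q+t^qx^{2q}=w^q$. With $Q'=q/P\ge2$, $u^Pw^q+w^Pu^q=(uw^{Q'}+wu^{Q'})^P$, which is divisible by $g^P$ by (1).

Case 3. As in Case 2 the expression is divisible by $g^P$. By (2), $g_e^P-g^P=(g_e-g)^P\in(t^{QP})\subset(t^q)$, because $QP\ge QP_e=q$. So $g_e^P=g^P$ over $A_q$.

Case 4. Now $QP=q$, so $u^PF^q+w^Pu^q=(uF^Q+wu^Q)^P=\Phi_e^P\in g_e^PS$ by (2). $\square$

Reducing the section of Case 2 modulo $t$ shows that Lemma 1 also applies to $g$ with $\nu=1$ when $P<q$. For example, for $q=2$, $n=P=1$, the closed fiber of $E$ is $\mathcal O(-2)\oplus\mathcal O(-4)$, with the section $(u,w)$ of $E(2)$.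

Case 4 is the gain: the section exists at level $\nu=2q$. To profit from it we must show that for $g$, at level $2q$, the lengths are no larger than those already present at level $q$.

## 9. For $g$, the middle cohomology is killed by $t^q$

**Lemma 3.** Let $\hat g=g$, $\nu=2q$, $1\le n<q$, $n\in\mathcal I_P$, $P<q$. Then $t^qK_{3n-1}=0$ and $t^qC_{3n-1}=0$.

The twist $3n-1$ is the one for which $\Psi$ is square, since $2\cdot3n=6n$. It is also self-dual: for a rank two bundle $E^\vee\cong E\otimes(\det E)^{-1}=E(6n)$, so $E(3n-1)^\vee\otimes\mathcal O(-2)\cong E(3n-1)$. Serre duality then suggests that functionals on $C_{3n-1}$ come from elements of $K_{3n-1}$. Step 2 makes this explicit on the closed fiber with residues.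

**Step 1: reduce to a first-order statement.** The points $z_i$ are now in $\mathbb P^1(k)$. Let $\zeta=x/y$ and $\zeta_i=\zeta(z_i)\in k^*$ for $i\ge3$. From $F/u=w/u+t\zeta$ we get
$$\rho_i=(c_i+t\zeta_i)^q=c_i+\tau\zeta_i^q,\qquad\tau=t^q .$$
So in degree $j=3n-1$, $\Psi=\Psi_0+\tau\Psi_1$ is a square matrix of size $6n$ with $\Psi_0,\Psi_1$ over $k$. Here $\Psi_0$ is the map of the closed fiber, and $\Psi_1(\mathcal A,\mathcal B)_i$ is $\zeta_i^q\mathcal A|_{Z_i}$ for $i\ge3$ and $0$ for $i=1,2$. From here to the end of the proof, $S=k[x,y]$. By Lemma 1 with $\nu=1$, since $3n-1-d_0=\delta-1$ and $3n-1-d_1=-\delta-1<0$,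
$$\ker\Psi_0=S_{\delta-1}\,\sigma_0,\qquad\dim\ker\Psi_0=\delta=\dim\operatorname{coker}\Psi_0 .$$

**Claim.** The map $\ker\Psi_0\to\operatorname{coker}\Psi_0$ induced by $\Psi_1$ is bijective.

*The Claim implies the lemma.* Choose bases over $k$ with $\Psi_0=\begin{pmatrix}I&0\\0&0\end{pmatrix}$ and $\Psi_1=\begin{pmatrix}M_1&M_2\\M_3&M_4\end{pmatrix}$. Then $M_4$ is the map of the Claim, an invertible $\delta\times\delta$ matrix. We have
$$\Psi=\begin{pmatrix}I+\tau M_1&\tau M_2\\ \tau M_3&\tau M_4\end{pmatrix},$$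
and the block $I+\tau M_1$ is invertible over $A_{2q}$. Eliminating with it, row and column operations turn $\Psi$ into the block diagonal matrix with blocks $I+\tau M_1$ and
$$\tau\bigl(M_4-\tau M_3(I+\tau M_1)^{-1}M_2\bigr),$$
where the bracket is invertible. So $\Psi$ is equivalent to $\mathrm{diag}(1,\dots,1,\tau,\dots,\tau)$. On $A_{2q}$, multiplication by $\tau=t^q$ has kernel $t^qA_{2q}$ and cokernel $A_{2q}/t^q$, both killed by $t^q$.

**Step 2: functionals on $\operatorname{coker}\Psi_0$.** *Purpose: test nonvanishing in the cokernel.* Let $\Omega=x\,dy+y\,dx$, which is $d\zeta$ in the chart $y=1$; a rational function of degree $-2$ times $\Omega$ is a rational differential form on $\mathbb P^1$. For $(\mathcal A',\mathcal B')\in\ker\Psi_0$ define, on the target of $\Psi_0$,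
$$\Lambda(\eta)=\sum_{i=1,2}\operatorname{Res}_{z_i}\frac{\mathcal B'\eta_i\,\Omega}{g^n}+\sum_{i\ge3}\operatorname{Res}_{z_i}\frac{\mathcal A'\eta_i\,\Omega}{g^n}.$$
The degree count is $2(3n-1)+2-6n=0$, as it should be. The value is well defined: changing a local lift of $\eta_i$ by a multiple of $l_i^n$ changes the form by one regular at $z_i$. Next, $\Lambda$ vanishes on $\operatorname{im}\Psi_0$. Since $(\mathcal A',\mathcal B')\in\ker\Psi_0$, we have $\mathcal A'\equiv0$ mod $l_i^n$ for $i=1,2$, and $\mathcal B'\equiv c_i\mathcal A'$ mod $l_i^n$ for $i\ge3$. For $\eta=\Psi_0(\mathcal A,\mathcal B)$ this gives, modulo $l_i^n$,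
$$\mathcal B'\mathcal A\equiv\mathcal A\mathcal B'+\mathcal A'\mathcal B\ (i=1,2),\qquad \mathcal A'(c_i\mathcal A+\mathcal B)\equiv\mathcal A\mathcal B'+\mathcal A'\mathcal B\ (i\ge3).$$
Hence
$$\Lambda(\Psi_0(\mathcal A,\mathcal B))=\sum_{i=1}^6\operatorname{Res}_{z_i}\frac{(\mathcal A\mathcal B'+\mathcal A'\mathcal B)\,\Omega}{g^n}=0$$
by the residue theorem, as poles occur only at the $z_i$.

**Step 3: compute the pairing.** Let $s,s'\in S_{\delta-1}$, $(\mathcal A,\mathcal B)=s\sigma_0$, $(\mathcal A',\mathcal B')=s'\sigma_0$, and put $\langle s,s'\rangle=\Lambda(\Psi_1(s\sigma_0))$. The points $z_1,z_2$ do not contribute. At $z_i$, $i\ge3$, the numerator is $\zeta_i^q\,ss'g^{2r'}u^{2P}$. Moreover $2r'-n=r-P$: for $n\ge P$ both sides are $n-2P$, and for $n<P$ both are $-n$. So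
$$\langle s,s'\rangle=\sum_{i\ge3}\zeta_i^q\operatorname{Res}_{z_i}\frac{Wu^{2P}\,\Omega}{g^P},\qquad W=ss'g^r\in S_{2P-2},$$
where the degree is $2(\delta-1)+6r=2P-2$. In the chart $y=1$,
$$\frac{u^{2P}}{g^P}=\kappa^P,\qquad\kappa=\frac{u}{wv}=\frac{\zeta}{w(\zeta)v(\zeta)} .$$
The function $\kappa$ has simple poles at $z_3,\dots,z_6$. At the zeros of $w$ we have $v=\zeta$, so the residue is $R_i=1/w'(\zeta_i)=1/\lambda$ for $i=3,4$. At the zeros of $v$ we have $w=\zeta$, so $R_i=1/v'(\zeta_i)=1/(\lambda+1)$ for $i=5,6$. Since $P$ is a power of $2$, $\kappa^P=R_i^P(\zeta-\zeta_i)^{-P}+(\text{regular})$ at $z_i$, and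
$$\operatorname{Res}_{z_i}(\zeta^m\kappa^P\,d\zeta)=R_i^P\binom{m}{P-1}\zeta_i^{m-P+1}.$$
By Lucas' theorem $\binom m{P-1}$ is odd iff $m\equiv-1$ modulo $P$, and in the range $0\le m\le2P-2$ this means $m=P-1$. So only one coefficient of $W$ matters. With $Q'=q/P\ge2$,
$$\langle s,s'\rangle=[x^{P-1}y^{P-1}]\,(ss'g^r)\cdot\sum_{i\ge3}\zeta_i^qR_i^P=[x^{P-1}y^{P-1}]\,(ss'g^r)\cdot\Bigl(\sum_{i\ge3}\zeta_i^{Q'}R_i\Bigr)^P. \tag{9}$$
The roots of $w(\zeta)$ have sum $\lambda$ and those of $v(\zeta)$ have sum $\lambda+1$, so $\zeta_3^{Q'}+\zeta_4^{Q'}=\lambda^{Q'}$, $\zeta_5^{Q'}+\zeta_6^{Q'}=(\lambda+1)^{Q'}$, and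
$$\sum_{i\ge3}\zeta_i^{Q'}R_i=\lambda^{Q'-1}+(\lambda+1)^{Q'-1}=\frac{\lambda^{Q'}(\lambda+1)+(\lambda^{Q'}+1)\lambda}{\lambda(\lambda+1)}=\frac{\lambda^{Q'}+\lambda}{\lambda(\lambda+1)}\neq0,$$
because $\lambda\notin\mathbb F_{Q'}$.

**Step 4: nondegeneracy.** It remains to see that $(s,s')\mapsto[x^{P-1}y^{P-1}](ss'g^r)$ is nondegenerate on $S_{\delta-1}$. In the basis $x^iy^{\delta-1-i}$, $0\le i\le\delta-1$, its matrix is
$$\bigl(\gamma_{P-1-i-i'}\bigr)_{0\le i,i'\le\delta-1},\qquad\gamma_m=[x^my^{6r-m}]\,g^r\in\mathbb F_2[\lambda],$$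
with $\gamma_m=0$ if $m<0$ or $m>6r$. As a polynomial in $\lambda$,
$$g^r=(xy)^r\Bigl((x^2+y^2+\lambda xy)\bigl(x^2+y^2+(\lambda+1)xy\bigr)\Bigr)^r$$
has degree $2r$ with leading coefficient $(xy)^{3r}$. So $\deg_\lambda\gamma_m\le2r$, and the $\lambda^{2r}$-coefficient of $\gamma_m$ is $1$ if $m=3r$ and $0$ otherwise. Now $P-1-i-i'=3r$ iff $i+i'=\delta-1$. Hence the $\lambda^{2r\delta}$-coefficient of the determinant is the determinant of the antidiagonal permutation matrix, namely $1$. The determinant is a nonzero polynomial in $\lambda$ over $\mathbb F_2$, hence nonzero in $k$ because $\lambda$ is transcendental.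

*End of the proof of the Claim.* Both spaces have dimension $\delta$, so injectivity suffices. If $\Psi_1(s\sigma_0)\in\operatorname{im}\Psi_0$, then $\langle s,s'\rangle=0$ for all $s'$ by Step 2, hence $s=0$ by Steps 3 and 4. $\square$

**Corollary.** For $\hat g=g$, $\nu=2q$, $1\le n<q$, $n\in\mathcal I_P$, $P<q$:
$$\ell K_j=q\,(j-d_0+1)_+\quad(0\le j\le3n-1),\qquad \ell C_j=q\,(d_1-j-1)_+\quad(j\ge3n-1).$$

*Proof.* By (b), $K_j$ embeds in $K_{3n-1}$ for $0\le j\le3n-1$ through a power of $x$, and $C_j$ for $j\ge3n-1$ is a quotient of a direct sum of copies of $C_{3n-1}$. So by Lemma 3, $t^q$ kills these modules. By (a) with $\mu=q$ their lengths equal those for $\nu=q$, which Lemma 2 (Case 2) and Lemma 1 give. The other summands vanish, because $d_0<3n<d_1$: for $j\le3n-1$ we have $j-d_1+1\le-\delta$, and for $j\ge3n-1$ we have $d_0-j-1\le-\delta$. $\square$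

In the smallest case $q=2$, $n=1$, $j=2$ this says $\ell K_2(g,1,4)=2$, against $\ell K_2(g_1,1,4)\ge4$ from Section 6.

## 10. Comparing $g_e$ with $g$, tile by tile

Fix $e\ge1$, $q\ge2^e$, $P_e=q/2^e$, $\nu=2q$, and $1\le n<q$ with $n\in\mathcal I_P$. By (6) and (8), $\Delta_j$ may be computed from $K_j$ or from $C_j$. We use $K_j$ for $0\le j\le3n-1$ and $C_j$ for $j\ge3n$.

**Tile $P=q$: no change.** By Lemma 2 (Case 1) and Lemma 1, $E$ has the same splitting for $g$ and $g_e$, so $\sum_j\Delta_j=0$.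

**Tiles $P_e<P<q$: no loss.** By (a), $\ell K_j(g_e,n,2q)\ge\ell K_j(g_e,n,q)$, and the same holds for $C_j$. By Lemma 2 (Case 3) and Lemma 1 the right-hand sides are at least $q(j-d_0+1)_+$ and $q(d_1-j-1)_+$. By the Corollary, $\Delta_j\ge0$ for all $j$.

**Tile $P=P_e$: the gain.** By Lemma 2 (Case 4) and Lemma 1 with $\nu=2q$,
$$\ell K_j(g_e)=2q\,(j-d_0+1)_+\ (j\le3n-1),\qquad\ell C_j(g_e)=2q\,(d_1-j-1)_+\ (j\ge3n).$$
Here $P_e<q$, so the Corollary applies to $g$ and gives half of these values. The differences $q(j-d_0+1)_+$ are $q,2q,\dots,\delta q$ for $3n-\delta\le j\le3n-1$. The differences $q(d_1-j-1)_+$ are $(\delta-1)q,\dots,q$ for $3n\le j\le3n+\delta-2$. So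
$$\sum_j\Delta_j=q\Bigl(\frac{\delta(\delta+1)}2+\frac{\delta(\delta-1)}2\Bigr)=q\,\delta^2 .$$

**Tiles $P<P_e$: bounded loss.** Using only $\ell K_j(g_e)\ge0$ and $\ell C_j(g_e)\ge0$ and the Corollary for $g$, the same count gives $\sum_j\Delta_j\ge-q\,\delta^2$.

**Summation.** *Purpose: see that the gain outweighs the possible loss.* Let
$$\Theta(P)=\sum_{n\in\mathcal I_P}\delta^2=\sum_{|s|<P/3}(P-3|s|)^2\qquad(s\in\mathbb Z).$$
Then $\Theta(P)\le(\frac{2P}3+1)P^2\le2P^3$, and, reading $\Theta(P)/P^3$ as a Riemann sum,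
$$\frac{\Theta(P)}{P^3}\to\int_{-1/3}^{1/3}(1-3|s|)^2\,ds=\frac29\qquad(P\to\infty).$$
(The first values are $\Theta(1)=1$, $\Theta(2)=4$, $\Theta(4)=18$, $\Theta(8)=122$.) Since $P_e\le q/2$, a tile $\mathcal I_P$ with $P\le P_e$ lies below $4P/3\le2q/3<q$. So all these tiles are complete in the range $1\le n<q$, and (6) gives
$$\sum_{n=1}^{q-1}\bigl(L_n(g_e)-L_n(g)\bigr)\ \ge\ q\Bigl(\Theta(P_e)-\sum_{P<P_e}\Theta(P)\Bigr),\qquad P=2^i .$$
Divide by $q^4=q\,P_e^3\,8^e$ and let $q\to\infty$ with $e$ fixed, so $P_e\to\infty$. For each $i\ge1$, $\Theta(2^{-i}P_e)/P_e^3\to\frac29\,8^{-i}$, and these terms are bounded by $2\cdot8^{-i}$ (terms with $2^{-i}P_e<1$ are absent). By dominated convergence the right-hand side tends to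
$$8^{-e}\cdot\frac29\Bigl(1-\sum_{i\ge1}8^{-i}\Bigr)=8^{-e}\cdot\frac29\cdot\frac67=\frac4{21}\,8^{-e}.$$
In (5) the sum over $n$ carries a factor $2$, and the terms $L_q\le8q^3$ disappear after division by $q^4$. By (4),
$$e_{HK}(R/(\varphi_e))-e_{HK}(R/(\varphi))\ \ge\ \tfrac8{21}\,8^{-e}>0 .$$
Given $N$, choose $e$ with $2^{e-1}\ge N$; then $\epsilon=\varphi_e-\varphi\in\mathfrak m^N$ violates the inequality of the Question. This proves the Theorem for $d=5$, except for primality.

## 11. Dimensions larger than five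

For $d>5$ use $R[[Z_1,\dots,Z_{d-5}]]$ with the same $\varphi,\varphi_e$. The difference $\varphi_e-\varphi$ still lies in the $2^{e-1}$-th power of the maximal ideal. For a local ring $R'$ with maximal ideal $\mathfrak m_{R'}$, let $\mathfrak n$ be the maximal ideal of $R'[[Z]]$. Then the length of $R'[[Z]]/\mathfrak n^{[q]}$ is $q$ times that of $R'/\mathfrak m_{R'}^{[q]}$, and the dimension goes up by one, so $e_{HK}(R'[[Z]])=e_{HK}(R')$. Apply this repeatedly, starting from $R'=R/(\varphi)$ and $R'=R/(\varphi_e)$. Primality is inherited too: $R'[[Z]]$ is a domain if $R'$ is. So it remains to prove primality for $d=5$.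

## 12. The norms $\varphi$ and $\varphi_e$ are prime

Let $\hat g\in\{g,g_e\}$ and $\hat f=ab+\hat g$. Here the corrections in $\alpha=a+xU$ and $\beta=b+tU$ are used.

**Step 1: $T/\hat f$ is a normal domain.** If $T/\hat f$ is not regular at a prime $\mathfrak P\ni\hat f$ of $T$, then $\hat f\in\mathfrak P^2T_{\mathfrak P}$, and every derivation of $T$ sends $\hat f$ into $\mathfrak P$. So $\mathfrak P$ contains $\partial\hat f/\partial b=a$ and $\partial\hat f/\partial a=b$, hence also $\hat g$. As $\hat g$ is a nonzero element of $k[[x,y,t]]$, it is not in the prime $(a,b)$, so $\mathfrak P$ has height at least $3$ in $T$. Thus the hypersurface $T/\hat f$ satisfies $R_1$, and it is Cohen–Macaulay, so it satisfies $S_2$. It is normal and, being local, a domain.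

**Step 2: reduction to a field equality.** Let $\mathfrak p=\hat fT\cap A$. Since $T/\hat f$ is finite over $A/\mathfrak p$, $\mathfrak p$ has height one, and $\mathfrak p=(\pi)$ because $A$ is a UFD. Put $\mathcal E=\operatorname{Frac}(A/\mathfrak p)\subset\mathcal K=\operatorname{Frac}(T/\hat f)$. Localizing the finite $A/\mathfrak p$-domain $T/\hat f$ at $\mathfrak p$ gives $\mathcal K$. So, as in Section 5, $v_{\mathfrak p}(N(\hat f))=\ell((T/\hat f)_{\mathfrak p})=[\mathcal K:\mathcal E]$. For the other height one primes $\mathfrak q$ we have $(T/\hat f)_{\mathfrak q}=0$ and $v_{\mathfrak q}(N(\hat f))=0$. So $N(\hat f)$ is a unit times $\pi^{[\mathcal K:\mathcal E]}$, and we must show $\mathcal K=\mathcal E$.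

Since $T/\mathfrak mT$ is spanned over $k$ by monomials in $x,y,t$, Nakayama gives $T=A[x,y,t]$, so $\mathcal K=\mathcal E(x,y,t)$. The elements $x,y,b$ are nonzero in $\mathcal K$: they have order $1$ in $T$, while every multiple of $\hat f$ has order at least $2$.

**Step 3: $\mathcal K/\mathcal E$ is separable.** A finite extension is separable if it has no nonzero derivations over the base. Let $D\in\operatorname{Der}_{\mathcal E}(\mathcal K)$; it kills squares. From $V=y^2+(1+t)x^2$ and $DV=0$ we get $x^2Dt=0$, so $Dt=0$. From $DU=0$ we get $D(xy)=0$. From $D\alpha=0$ we get $Da=U\,Dx$, and from $D\beta=0$ we get $Db=0$. Since $k[[t]]=k[[t^2]]\oplus t\,k[[t^2]]$ with $k[[t^2]]\subset A$, $D$ kills $k[[t]]$. As $\hat g$ is homogeneous of degree $6$ in $x,y$, in each monomial $x^iy^{i'}$ the exponents are both even or both odd. So each term is an element of $k[[t]]$ times a square, possibly times $xy$, and $D\hat g=0$. Then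
$$0=D(ab+\hat g)=b\,Da+a\,Db=bU\,Dx .$$
As $b$ and $U=xy$ are nonzero, $Dx=0$. Then $D(xy)=0$ gives $x\,Dy=0$, so $Dy=0$, and $D=0$.

**Step 4: the degree is one.** The element $t$ is separable over $\mathcal E$ and $t^2\in\mathcal E$, so $t\in\mathcal E$. Similarly $x$ is separable over $\mathcal E(x^2)$, so $x\in\mathcal E(x^2)$. As $y=U/x$, $\mathcal K=\mathcal E(x^2)$. Multiplying $V=y^2+(1+t)x^2$ by $x^2$ shows that $X=x^2$ is a root of
$$(1+t)X^2+VX+U^2,$$
so $[\mathcal K:\mathcal E]\le2$. Suppose the degree is $2$. Then the separable quadratic extension has a nontrivial automorphism $\theta$, which sends $X$ to the other root, and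
$$\theta(x)^2=\theta(X)=\frac{U^2}{(1+t)X}=\frac{y^2}{1+t}.$$
So $1+t=(y/\theta(x))^2$ is a square in $\mathcal K$. Its square root is integral over the normal ring $T/\hat f$, hence lies in it, and $1+t$ would be a square in the quotient $T/(x,y,a,b)=k[[t]]$. But squares in $k[[t]]$ lie in $k[[t^2]]$, a contradiction. Hence $\mathcal K=\mathcal E$, and $N(\hat f)$ is a unit times $\pi$, i.e. prime. This completes the proof of the Theorem. $\blacksquare$
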